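# Stably free modules that are not free, in every rank, over one finitely presented group

## 1. A group of order 24, one stable letter, and two theorems

**Theorem 1.** Let $V_4$ be the group of diagonal matrices $\mathrm{diag}(\epsilon_1,\epsilon_2,\epsilon_3)$ with $\epsilon_i=\pm1$ and $\epsilon_1\epsilon_2\epsilon_3=1$, let $S_3$ be the group of $3\times3$ permutation matrices, and let $D=V_4\rtimes S_3\subset GL_3(\mathbb Z)$, a group of order $24$. Let $s\in S_3$ be the swap of coordinates $2,3$, let $s'=\mathrm{diag}(1,-1,-1)\in V_4$, and put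
$$H=\langle D,\;t\mid t\,s\,t^{-1}=s'\rangle .$$
Then $H$ is finitely presented and virtually free, and there is an integer $N$ such that for every $k\ge N$ there are a stably free $\mathbb ZH$-module $P$ of rank $k$ and a $\mathbb QH$-module $V\ne0$ with $\mathrm{Hom}_{\mathbb ZH}(P,V)=0$. In particular $P$ is not free and not a generator, and no power $P^i$ with $i\ge1$ is free.

**Theorem 2.** There is a finitely presented group $G$ such that for every $k\ge1$ there is a non-free stably free $\mathbb ZG$-module of rank $k$.

Let us unpack the words.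

**Definition.** Let $G$ be a group. A left $\mathbb ZG$-module $P$ is *stably free of rank $k$* if $P\oplus\mathbb ZG^j\cong\mathbb ZG^{k+j}$ for some $j\ge0$. It is *non-free* if $P\not\cong\mathbb ZG^k$.

The rank is well defined: tensoring with $\mathbb Z$ along the augmentation $\mathbb ZG\to\mathbb Z$ shows that $\mathbb ZG^i\cong\mathbb ZG^j$ forces $i=j$. By the same argument, if a stably free module of rank $k$ is free on any basis, then it is $\mathbb ZG^k$, and a stably free module of rank $k\ge1$ is not zero.

The question that these theorems answer is posed in John Nicholson, "Stably free modules and the unstable classification of 2-complexes", arXiv:2108.02220 (2021): is there one finitely presented group $G$ for which non-free stably free modules exist in infinitely many ranks $k$? Two facts frame it, and we quote them.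

(i) For every $k\ge1$ the free product $\ast_{i=1}^k\Gamma$ of $k$ copies of the trefoil group $\Gamma$ admits infinitely many stably free modules of rank $k$, pairwise distinct up to $\mathrm{Aut}$-isomorphism (isomorphism after twisting the action by an automorphism of the group).

(ii) If $\mathbb ZG$ is Noetherian, then non-free stably free modules exist for only finitely many ranks $k$.

Fact (i) reaches every rank, but the group depends on $k$. Fact (ii) rules out finite groups and finitely generated abelian groups, so our group rings will not be Noetherian. Only fact (i) is used below, and only for Theorem 2.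

The group $H$ is an *HNN extension*: we start from the group $D$ and two subgroups $\langle s\rangle,\langle s'\rangle$ of order $2$, and add a letter $t$ that conjugates one to the other. It is finitely presented because $D$ is finite. (The group $D$ permutes the four vectors $(1,1,1),(1,-1,-1),(-1,1,-1),(-1,-1,1)$; these span $\mathbb Q^3$, so the action is faithful, and $D\cong S_4$ by counting.) Note that $s$ has trace $1$ and $s'$ has trace $-1$, so $s$ and $s'$ are not conjugate in $GL_3(\mathbb Q)$. Everything below grows out of forcing them to be conjugate.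

**Proof that $H$ is virtually free.** Let $D$ act on itself by left multiplication, which embeds $D$ in the finite group $\mathrm{Sym}(D)$. Both $s$ and $s'$ act as fixed-point-free involutions, that is, as products of $12$ disjoint transpositions. So some permutation conjugates the image of $s$ to the image of $s'$; sending $t$ to it extends $D\to\mathrm{Sym}(D)$ to a homomorphism $H\to\mathrm{Sym}(D)$. Its kernel has finite index and meets every conjugate of $D$ trivially. By Bass–Serre theory $H$ acts without inversions on a tree whose vertex stabilizers are the conjugates of $D$. The kernel therefore acts freely on a tree, and hence is a free group. $\square$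

This fact is not used in what follows.

**Conventions.** All modules are left modules. Homomorphisms of left modules are written on the right, as $(x)\varphi$, and are composed from left to right; matrices act on row vectors from the right.

## 2. Easy groups, and why gluing all the known groups together fails

If $G$ is trivial, a stably free module is a finitely generated projective $\mathbb Z$-module, hence free. If $G$ is abelian and $P\oplus A^j\cong A^{j+1}$ with $A=\mathbb ZG$, take top exterior powers. In
$$\textstyle\bigwedge^{j+1}(P\oplus A^j)=\bigoplus_i \bigwedge^iP\otimes\bigwedge^{j+1-i}A^j$$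
the term $i=0$ vanishes, the terms $i\ge2$ vanish because $P$ is locally of rank $1$, and the term $i=1$ is $P$. So $P\cong\bigwedge^{j+1}A^{j+1}=A$: in rank $1$ nothing happens over abelian groups.

In order to move examples between groups we use retracts. A group $G_0$ is a *retract* of $G$ if there are homomorphisms $G_0\to G\to G_0$ with composite the identity. Each factor of a free product is a retract of it (kill the other factors).

**Lemma 1.** Let $G_0$ be a retract of $G$ and $P_0$ a non-free stably free $\mathbb ZG_0$-module of rank $k$. Then $\mathbb ZG\otimes_{\mathbb ZG_0}P_0$ is a non-free stably free $\mathbb ZG$-module of rank $k$.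

*Proof.* Tensoring an isomorphism $P_0\oplus\mathbb ZG_0^j\cong\mathbb ZG_0^{k+j}$ gives stable freeness of rank $k$. If $\mathbb ZG\otimes P_0\cong\mathbb ZG^k$, tensor along $\mathbb ZG\to\mathbb ZG_0$. The composite $\mathbb ZG_0\to\mathbb ZG\to\mathbb ZG_0$ is the identity, so we get $P_0\cong\mathbb ZG_0^k$, a contradiction. $\square$

The first thing to try is now clear: take the free product $\ast_{i=1}^\infty\Gamma$ of infinitely many trefoil groups. It has every $\ast_{i=1}^k\Gamma$ as a retract, so by (i) and Lemma 1 it has non-free stably free modules of every rank. The attempt fails at exactly one point: with $\Gamma=\langle x,y\mid x^2=y^3\rangle$, $\Gamma^{ab}\cong\mathbb Z$, the abelianization of the free product is free abelian of infinite rank, so the group is not finitely generated. Finitely many copies give only finitely many ranks from (i). What helps is a reason for non-freeness that survives when the rank grows.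

## 3. Test modules, which must be infinite-dimensional

**Lemma 2.** Let $A=\mathbb ZG$, let $P$ be stably free of rank $k\ge1$, and let $V\neq0$ be an $A$-module with $\mathrm{Hom}_A(P,V)=0$. Then no $P^i$ $(i\ge1)$ is free, and $P$ is not a generator.

*Proof.* A nonzero free module has nonzero homomorphisms to $V$. But $P^i\ne0$ and $\mathrm{Hom}_A(P^i,V)=\mathrm{Hom}_A(P,V)^i=0$. If $P$ were a generator, $A$ would be a quotient of some $P^i$, and then $V=\mathrm{Hom}_A(A,V)$ would embed in $\mathrm{Hom}_A(P^i,V)=0$. $\square$

So a single pair $(P,V)$ already answers the question: the modules $P,P^2,P^3,\dots$ are non-free in infinitely many ranks.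

A sensible person tests first with representations $V$ of finite dimension over a field $F$. This can never work. Applying $\mathrm{Hom}_A(-,V)$ to $P\oplus A^j\cong A^{k+j}$ gives
$$\mathrm{Hom}_A(P,V)\oplus V^j\cong V^{k+j},$$
and counting dimensions, $\dim_F\mathrm{Hom}_A(P,V)=k\dim_FV>0$. The last step is where finite dimension is used. If $V$ is infinite-dimensional, $V^j\cong V^{k+j}$ is quite possible, and $\mathrm{Hom}_A(P,V)=0$ is no longer excluded.

So we want a representation of infinite dimension that absorbs copies of itself. For our $H$ it is easy to write down. Let $U=\mathbb Q^{(\mathbb N)}$ be a vector space of countably infinite dimension and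
$$V=\mathbb Q^3\otimes U,\qquad D\text{ acting through its inclusion in }GL_3(\mathbb Z)\text{ on }\mathbb Q^3. \tag{1}$$
On $\mathbb Q^3$ the $(+1)$- and $(-1)$-eigenspaces of $s$ have dimensions $2$ and $1$; those of $s'=\mathrm{diag}(1,-1,-1)$ have dimensions $1$ and $2$. On $V$ they become $U^2,U$ for $s$ and $U,U^2$ for $s'$. Since $U\cong U^2$, there is $t\in GL(V)$ carrying the $(+1)$-eigenspace of $s$ onto that of $s'$ and likewise for $-1$. Then $tst^{-1}=s'$ on $V$, and $V$ is a $\mathbb QH$-module. For finite-dimensional $U\neq0$ no such $t$ exists.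

We must now find a stably free module that does not see $V$. We do this first after inverting $2$, and then descend to $\mathbb Z$.

## 4. The three blocks of $\mathbb Z[\frac12][D]$

Let $K=\mathbb Z[\frac12]$, $\Lambda=K[D]$, let $\rho:D\to GL_3(\mathbb Z)$ be the inclusion, $g\mapsto\bar g$ the projection $D\to S_3$, and $\mathrm{sgn}:D\to S_3\to\{\pm1\}$. The purpose of this section is to split $\Lambda$ and to see how the idempotents attached to $s$ and $s'$ sit in the pieces.

**Lemma 3.** The $K$-algebra map
$$\Phi:\Lambda\to M_3(K)\times M_3(K)\times K[S_3],\qquad g\mapsto(\rho(g),\ \mathrm{sgn}(g)\rho(g),\ \bar g)$$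
is an isomorphism.

*Proof.* Both sides are free $K$-modules of rank $24=9+9+6$, so it is enough to prove surjectivity. Let $\psi_i(v)$ be the $i$-th diagonal entry of $v\in V_4$; $\psi_1,\psi_2,\psi_3$ are the three nontrivial characters of $V_4$. Note that $\mathrm{sgn}$ and $g\mapsto\bar g$ are trivial on $V_4$.

By orthogonality of characters, $f=\frac14\sum_{v\in V_4}v$ maps to $(0,0,1)$. Hence $f\sigma\mapsto(0,0,\sigma)$ for $\sigma\in S_3$, and the third factor is in the image. Again by orthogonality, $\pi_i=\frac14\sum_v\psi_i(v)v$ maps to $(E_{ii},E_{ii},0)$, so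
$$\pi_i\sigma\mapsto(E_{ii}\sigma,\ \mathrm{sgn}(\sigma)E_{ii}\sigma,\ 0).$$
Given $i,j$, exactly two permutation matrices $\sigma$ have their row-$i$ entry $1$ in column $j$, that is, satisfy $E_{ii}\sigma=E_{ij}$; they differ by a transposition, so one is even and one is odd. Hence $(E_{ij},E_{ij},0)$ and $(E_{ij},-E_{ij},0)$ are in the image. As $2$ is invertible, so are $(E_{ij},0,0)$ and $(0,E_{ij},0)$. $\square$

Let $e,e',f$ be the central idempotents of $\Lambda$ corresponding to $(1,0,0),(0,1,0),(0,0,1)$, and let $\beta,\beta'$ be the modules of columns $K^3$ over the first and the second factor, so $\Lambda e\cong\beta^3$. Put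
$$q=\tfrac12(1-s),\qquad q'=\tfrac12(1-s'),$$
idempotents of $\Lambda$. Write $w=(0,1,-1)^T$ and $w_+=(0,1,1)^T$. We compute $\Lambda q$ and $\Lambda q'$ block by block.

In block $e$, $1-\rho(s)=ww^T$, so $q$ maps to $\frac12ww^T$. Since $w$ has an entry that is a unit, $M_3(K)w=K^3$, so $\Lambda eq\cong\{xw^T:x\in K^3\}\cong\beta$. And $q'$ maps to $E_{22}+E_{33}$, so $\Lambda eq'\cong\beta^2$.

In block $e'$, $s$ maps to $-\rho(s)$ because $\mathrm{sgn}(s)=-1$, and $q$ maps to $\frac12(1+\rho(s))=E_{11}+\frac12w_+w_+^T$. This is a sum of two orthogonal idempotents, because $w_+^Tw_+=2$ and $E_{11}w_+=0$. As in block $e$, each contributes one $\beta'$, so $\Lambda e'q\cong\beta'^2$. Since $\mathrm{sgn}(s')=1$, $q'$ maps to $E_{22}+E_{33}$, and $\Lambda e'q'\cong\beta'^2$.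

In block $f$, $fs'=f$ because $s'\in V_4$, so $fq'=0$. The module $\Lambda fq$ stays as it is.

Altogether
$$\Lambda q\cong\beta\oplus\beta'^2\oplus\Lambda fq,\qquad \Lambda q'\cong\beta^2\oplus\beta'^2,$$
and therefore
$$\Lambda q'\oplus\Lambda fq\;\cong\;\Lambda q\oplus\beta. \tag{2}$$

## 5. A stably free module over $\mathbb Z[\frac12]H$ that does not see $V$

Let $R=K[H]$. In $R$ the idempotents $q$ and $q'$ are conjugate. Formula (2) then says that, stably, the module induced from $\beta$ (block $e$) can be traded for the module induced from $\Lambda fq$ (block $f$). Since $V$ lives in block $e$ only, we trade all of block $e$ away.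

Define
$$z_0=\Lambda(1-e)\oplus(\Lambda fq)^3,\qquad p=R\otimes_\Lambda z_0 .$$

**Lemma 4.** $p\oplus R\cong R^2$.

*Proof.* Put $X=R\otimes_\Lambda\Lambda fq$ and $Y=R\otimes_\Lambda\beta$. For an idempotent $x\in\Lambda$ we have $R\otimes_\Lambda\Lambda x\cong Rx$. So (2) induces to $Rq'\oplus X\cong Rq\oplus Y$.

From $tqt^{-1}=q'$ we get $qt^{-1}=t^{-1}q'$ and $q't=tq$. So right multiplication by $t^{-1}$ maps $Rq$ to $Rq'$, right multiplication by $t$ maps $Rq'$ to $Rq$, and these are inverse isomorphisms. Thus $Rq'\oplus X\cong Rq'\oplus Y$. Adding $R(1-q')$,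
$$R\oplus X\cong R\oplus Y .$$
Using this three times, exchanging one copy at a time, $R\oplus X^3\cong R\oplus Y^3$. Now $\Lambda=\Lambda(1-e)\oplus\Lambda e\cong\Lambda(1-e)\oplus\beta^3$ gives $R\cong R(1-e)\oplus Y^3$, while $p\cong R(1-e)\oplus X^3$. Hence
$$p\oplus R\cong R(1-e)\oplus X^3\oplus R\cong R(1-e)\oplus Y^3\oplus R\cong R^2.\qquad\square$$

**Lemma 5.** Let $V$ be the module (1). Then $\mathrm{Hom}_R(p,V)=0$.

*Proof.* We have $\mathrm{Hom}_R(p,V)=\mathrm{Hom}_\Lambda(z_0,V)$. On $V$ the algebra $\Lambda$ acts through its first factor $M_3(K)$, so $e$ acts as the identity. On the other hand $f=(1-e)f$, so $z_0=(1-e)z_0$. Hence for $\theta\in\mathrm{Hom}_\Lambda(z_0,V)$ and $z\in z_0$ we have $(z)\theta=((1-e)z)\theta=(1-e)\,((z)\theta)=0$. $\square$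

If we were content with coefficients $\mathbb Z[\frac12]$, we would be done: the powers $p^n$ are stably free of rank $n$ and non-free. The rest of the lecture brings this down to $\mathbb Z$.

## 6. Descent from $\mathbb Z[\frac1m]G$ to $\mathbb ZG$: the trace ideal

Let $G$ be any group, $m\ge2$, $A=\mathbb ZG$ and $R=\mathbb Z[\frac1m]G=A[\frac1m]$. Suppose $p$ is a stably free $R$-module. We look for a stably free $A$-module $P$ with $P[\frac1m]\cong p^n$.

The first idea is to clear denominators: choose generators of $p$ and let $P$ be the $A$-module which they span. Then $P[\frac1m]=p$, but $P$ need not be projective, even when $p$ is free. Take $G=C_2=\langle c\rangle$, $m=2$, $p=R$, with generators $2$ and $1+c$. They span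
$$P=\{a+bc: a\equiv b \bmod 2\}=\mathbb Z(1+c)\oplus\mathbb Z(1-c),$$
which has the trivial module $\mathbb Z$ as a direct summand. If $P$ were projective, the augmentation $\mathbb ZC_2\to\mathbb Z$ would split. A splitting sends $1$ to an invariant element $n(1+c)$, whose augmentation $2n$ is never $1$. So $P$ is not projective. The choice of the lattice has to be controlled at $m$, and for that $p$ must become free near $m$. The condition for this is phrased with the following ideal.

**Definition.** For a left $R$-module $p$, the *trace ideal* is $\tau(p)=\sum_{\varphi\in\mathrm{Hom}_R(p,R)}\mathrm{im}\,\varphi$.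

It is a left ideal, and it is also a right ideal, since $\varphi$ followed by right multiplication by an element of $R$ is again a homomorphism $p\to R$. For example $\tau(R)=R$, and for an idempotent $x$ we have $\tau(Rx)=RxR$, because homomorphisms $Rx\to R$ are right multiplications by elements of $xR$.

**Theorem 3.** Let $G$ be a group, $m\ge2$, $A=\mathbb ZG$, $R=\mathbb Z[\frac1m]G$. Let $p$ be an $R$-module with $p\oplus R^a\cong R^{a+r}$, where $r\ge1$, $a\ge1$. Assume that $\tau(p)$ contains an element $1-m\xi$ with $\xi\in A$. Then for all sufficiently large $n$ there is a stably free $A$-module $P$ of rank $nr$ with $P[\frac1m]\cong p^n$. If moreover $\tau(p)\ne R$, then $P$ is not free; in fact $\mathrm{Hom}_A(P,V)=0$ for every $R$-module $V$ with $\mathrm{Hom}_R(p,V)=0$, and such $V\ne0$ exist.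

The hypothesis can be read in the quotient ring $S=R/\tau(p)$, in which $m$ is invertible. Let $B\subset S$ be the image of $A$. Then $\tau(p)$ contains some $1-m\xi$, $\xi\in A$, if and only if $\frac1m\in B$. For $G=C_2$, $m=2$ and $p=R\cdot\frac12(1+c)$ this fails: $c\mapsto-1$ kills $\tau(p)=p$, but it sends $1-2\xi$ to an odd integer.

Sections 7 to 9 prove Theorem 3. Section 10 verifies its hypothesis for $H$.

## 7. The $m$-adic completion of a group ring, and gluing

Let $\hat A=\varprojlim_iA/m^iA$. Since $A$ is free abelian on $G$, $\hat A$ consists of the families $(a_g)_{g\in G}$ with $a_g\in\varprojlim\mathbb Z/m^i$ that tend to $0$: for each $i$, all but finitely many $a_g$ are divisible by $m^i$. Consequently $m$ is a central non-zero-divisor in $\hat A$, $\hat A$ is $m$-adically complete, $A\subset\hat A$, $A\cap m^i\hat A=m^iA$, and $\hat A=A+m^i\hat A$. Put $T=\hat A[\frac1m]$, which contains $R$.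

As an example, let $G=\langle x\rangle$ be infinite cyclic and $m=2$. Then $\sum_{n\ge0}2^nx^n$ lies in $\hat A$ and is inverse to $1-2x$, while $\sum x^n$ does not lie in $\hat A$. For trivial $G$ and $m=2$, $\hat A=\mathbb Z_2$ and $T=\mathbb Q_2$.

We shall need three facts.

(F1) $T=R+m^L\hat A$ for every $L\ge0$. Given $b/m^i$ with $b\in\hat A$, choose $a'\in A$ with $b-a'\in m^{i+L}\hat A$; then $b/m^i-a'/m^i\in m^L\hat A$.

(F2) $R\cap\hat A=A$. If $a'\in A$ and $a'/m^i\in\hat A$, then $a'\in A\cap m^i\hat A=m^iA$.

(F3) $1+mM_N(\hat A)\subset GL_N(\hat A)$. The geometric series for $(1+mX)^{-1}$ converges.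

**Gluing free modules.** For $g\in GL_N(T)$ let
$$F(g)=\{(x,y)\in R^N\times\hat A^N:\ xg=y\ \text{in }T^N\},$$
a left $A$-module. By (F2), $F(1)=A^N$. If $g=\lambda\mu$ with $\lambda\in GL_N(R)$ and $\mu\in GL_N(\hat A)$, then $xg=y$ is the same as $x\lambda=y\mu^{-1}$, so $(x,y)\mapsto(x\lambda,y\mu^{-1})$ is an isomorphism
$$F(\lambda\mu)\cong F(1)=A^N. \tag{3}$$
For trivial $G$, $m=2$ and $g\in\mathbb Q_2^\times$, $F(g)$ is the set of $x\in\mathbb Z[\frac12]$ with $xg\in\mathbb Z_2$, namely $2^{-i}\mathbb Z$ if $g$ is $2^i$ times a unit of $\mathbb Z_2$.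

The next lemma says that elementary matrices are harmless. Recall that $E_N(T)$ is generated by the matrices $1+bE_{ij}$ with $i\ne j$, $b\in T$.

**Lemma 6.** Every $\omega\in E_N(T)$ can be written $\omega=\lambda\mu$ with $\lambda\in E_N(R)$, $\mu\in GL_N(\hat A)$.

*Proof.* Write $\omega=\varepsilon_1(b_1)\cdots\varepsilon_\nu(b_\nu)$, where $\varepsilon_i(b)$ is the elementary matrix with entry $b$ in the $i$-th chosen position. Choose $d\ge0$ with $m^db_i\in\hat A$ for all $i$, and $L\ge2d\nu+1$. By (F1) choose $a_i\in R$ with $b_i-a_i\in m^L\hat A$; then also $m^da_i\in\hat A$. Put $\lambda=\varepsilon_1(a_1)\cdots\varepsilon_\nu(a_\nu)$. Telescoping,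
$$\omega-\lambda=\sum_{i=1}^\nu\varepsilon_1(a_1)\cdots\varepsilon_{i-1}(a_{i-1})\,\big(\varepsilon_i(b_i)-\varepsilon_i(a_i)\big)\,\varepsilon_{i+1}(b_{i+1})\cdots\varepsilon_\nu(b_\nu).$$
The middle factor lies in $m^LM_N(\hat A)$ and each of the other $\nu-1$ factors in $m^{-d}M_N(\hat A)$, so $\omega-\lambda\in m^{L-d(\nu-1)}M_N(\hat A)$. Also $\lambda^{-1}=\varepsilon_\nu(-a_\nu)\cdots\varepsilon_1(-a_1)\in m^{-d\nu}M_N(\hat A)$. Hence
$$\lambda^{-1}\omega=1+\lambda^{-1}(\omega-\lambda)\in1+m^{L-2d\nu+d}M_N(\hat A)\subset1+mM_N(\hat A),$$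
and this lies in $GL_N(\hat A)$ by (F3). Put $\mu=\lambda^{-1}\omega$. $\square$

## 8. Powers of $p$ become free over $T$

Now let $p$ be as in Theorem 3. In order to glue $p^n$ to a free $\hat A$-module, we need $p^n$ to become free over $T$. Write $p_T=T\otimes_Rp$.

**Lemma 7.** There is $n_0\ge1$ such that $p_T^n\cong T^{nr}$ for all $n\ge n_0$.

*Proof.* By hypothesis there are $x_i\in p$ and $\varphi_i\in\mathrm{Hom}_R(p,R)$, $1\le i\le l$, with $\sum_i(x_i)\varphi_i=1-m\xi$; here $l\ge1$, since $1-m\xi\neq0$ by augmentation. By (F3), $1-m\xi$ is a unit of $\hat A$, hence of $T$. So the map $(\varphi_i):p_T^l\to T$ has a unit in its image; it is onto and therefore splits: $p_T^l\cong T\oplus z'$ for some $z'$.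

Write isomorphism classes of $T$-modules additively, with $j$ for the class of $T^j$. We know
$$p+a=a+r,\qquad lp=1+z'$$
(with $p$ short for $p_T$). Put $M=al$, so $Mp=a+az'$: a large power of $p$ contains the $a$ free summands which $p$ needs. Therefore
$$p+Mp=(p+a)+az'=r+a+az'=r+Mp,$$
and by induction $(M+j)p=Mp+jr$ for all $j\ge0$. On the other hand, if $jr\ge a$, then $p+jr=(p+a)+(jr-a)=(j+1)r$. Applying this $M$ times, with $j,j+1,\dots,j+M-1$, gives $Mp+jr=(M+j)r$. So $(M+j)p=(M+j)r$ whenever $jr\ge a$. $\square$

**Remark.** For this lemma the hypothesis on $\tau(p)$ is not only sufficient but necessary. Suppose $p_T^n\cong T^{nr}$ for some $n\ge1$. Then $p_T^n$ maps onto $T$, so, as $p$ is finitely generated projective, $1=\sum_jb_jz_jc_j$ with $b_j,c_j\in T$ and $z_j\in\tau(p)$. By (F1) replace $b_j,c_j$ by elements $b_j',c_j'$ of $R$ so close to them that the sum changes by an element of $m\hat A$. Then $\sum b_j'z_jc_j'\in\tau(p)$, and $1-\sum b_j'z_jc_j'\in R\cap m\hat A=mA$ by (F2). So $\tau(p)$ contains some $1-m\xi$.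

## 9. The obstruction in $K_1(T)$, and how to cancel it

Fix an isomorphism $\psi:p\oplus R^a\to R^{a+r}$, and let $\psi^{(n)}:p^n\oplus R^{an}\to R^{(a+r)n}$ be $\psi^{\oplus n}$ after reordering the source summands. For an isomorphism $\varphi:p_T^n\to T^{nr}$ put
$$P(\varphi)=\{(x,y)\in p^n\times\hat A^{nr}:\ (1\otimes x)\varphi=y\ \text{in }T^{nr}\},$$
$$g(\varphi)=(\psi_T^{(n)})^{-1}(\varphi\oplus1_{an})\in GL_{(a+r)n}(T).$$

**Step 1: $P(\varphi)$ is a lattice in $p^n$, that is, $P(\varphi)[\frac1m]\cong p^n$.** The projection $P(\varphi)\to p^n$, $(x,y)\mapsto x$, is injective: if $x=0$, then $y=0$ in $T^{nr}$, and $\hat A\to T$ is injective. If $x\in p^n$, then $m^i(1\otimes x)\varphi\in\hat A^{nr}$ for some $i$, so $m^ix$ is in the image. Inverting $m$ gives the isomorphism.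

**Step 2: stably, $P(\varphi)$ is described by the matrix $g(\varphi)$.** We claim
$$P(\varphi)\oplus A^{an}\cong F(g(\varphi)),\qquad\big((x,y),c\big)\mapsto\big((x,c)\psi^{(n)},\,(y,c)\big). \tag{4}$$
A pair in $R^{(a+r)n}\times\hat A^{(a+r)n}$ can be written uniquely as $\big((x,c)\psi^{(n)},(y,c')\big)$ with $x\in p^n$, $c\in R^{an}$, $y\in\hat A^{nr}$, $c'\in\hat A^{an}$. Applying $g(\varphi)$ to its first component gives $\big((1\otimes x)\varphi,c\big)$. So the pair lies in $F(g(\varphi))$ if and only if $(1\otimes x)\varphi=y$ and $c=c'$ in $T^{an}$; by (F2) the latter means $c=c'\in A^{an}$. This proves (4).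

**Step 3: the obstruction.** Recall $K_1(T)=GL(T)/E(T)$, an abelian group, written additively, in which $[gg']=[g\oplus g']=[g]+[g']$. Let $\mathcal K=K_1(T)/\{\pm1\}$ be its quotient by the class of $-1\in GL_1(T)$. The identity
$$\begin{pmatrix}0&1\\1&0\end{pmatrix}=\begin{pmatrix}0&1\\-1&0\end{pmatrix}\begin{pmatrix}-1&0\\0&1\end{pmatrix},$$
whose first factor is a product of elementary matrices, shows that permutation matrices are trivial in $\mathcal K$. Let $u(\varphi)\in\mathcal K$ be the class of $g(\varphi)$. Then:

- $u(\varphi\oplus\varphi')=u(\varphi)+u(\varphi')$, because $g(\varphi\oplus\varphi')$ is $g(\varphi)\oplus g(\varphi')$ followed by a permutation of the coordinates;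
- $u(\varphi\gamma)=u(\varphi)+[\gamma]$ for $\gamma\in GL_{nr}(T)$, because $g(\varphi\gamma)=g(\varphi)(\gamma\oplus1_{an})$.

We claim that *if $u(\varphi)=0$, then $P(\varphi)$ is stably free of rank $nr$.* By definition of $\mathcal K$ there is $d\ge0$ with $g(\varphi)\oplus1_d=\delta\omega$, where $\delta=\mathrm{diag}(\pm1,1,\dots,1)$ and $\omega\in E_{(a+r)n+d}(T)$. By Lemma 6, $\omega=\lambda\mu$, so $g(\varphi)\oplus1_d=(\delta\lambda)\mu$ with $\delta\lambda$ invertible over $R$ and $\mu$ invertible over $\hat A$. With (4) and (3),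
$$P(\varphi)\oplus A^{an+d}\cong F(g(\varphi))\oplus F(1_d)=F(g(\varphi)\oplus1_d)\cong A^{(a+r)n+d}.$$

**Step 4: cancelling the obstruction.** It remains to find $\varphi$ with $u(\varphi)=0$. The obvious move is to take any $\varphi:p_T^n\to T^{nr}$ and replace it by $\varphi\gamma$, where $\gamma$ has class $-u(\varphi)$. Here one gets stuck: $\gamma$ must have size $nr$, while the only matrix at hand for the class $u(\varphi)$ is $g(\varphi)$, of size $(a+r)n>nr$. Raising $n$ does not help as long as $\varphi$ is arbitrary, since both sizes grow.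

The way out is to build $\varphi$ for large $n$ out of two fixed isomorphisms. Then $u(\varphi)$ is a sum of copies of two fixed classes, and each copy is represented by a matrix of fixed size; a *product* of such matrices does not grow.

In detail, use Lemma 7 to choose isomorphisms $\varphi_1:p_T^{n_0}\to T^{n_0r}$ and $\varphi_2:p_T^{n_0+1}\to T^{(n_0+1)r}$. Put $g_i=g(\varphi_i)$; both matrices have size at most $(a+r)(n_0+1)$. Let $n\ge n_0^2$ with $nr\ge(a+r)(n_0+1)$. Write $n=n_0d+c$ with $0\le c<n_0\le d$, and set $b=d-c>0$; then $n=bn_0+c(n_0+1)$. Put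
$$\varphi=\varphi_1^{\oplus b}\oplus\varphi_2^{\oplus c}:p_T^n\to T^{nr},\qquad\gamma=(g_1\oplus1)^{-b}(g_2\oplus1)^{-c}\in GL_{nr}(T),$$
where the identity blocks bring $g_1,g_2$ to size $nr$. By the two rules of Step 3,
$$u(\varphi\gamma)=b\,u(\varphi_1)+c\,u(\varphi_2)-b\,u(\varphi_1)-c\,u(\varphi_2)=0.$$
So $P=P(\varphi\gamma)$ is stably free of rank $nr$ by Step 3, and $P[\frac1m]\cong p^n$ by Step 1.

**Step 5: $P$ is not free.** Let $V$ be an $R$-module. Since $m$ is invertible on $V$,
$$\mathrm{Hom}_A(P,V)=\mathrm{Hom}_R(P[\tfrac1m],V)\cong\mathrm{Hom}_R(p,V)^n. \tag{5}$$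
If $\mathrm{Hom}_R(p,V)=0$, then $\mathrm{Hom}_A(P,V)=0$; if also $V\ne0$, then $P$ is not free by Lemma 2. Finally suppose $\tau(p)\neq R$ and take $V=R/\tau(p)\ne0$. As $p$ is projective, every homomorphism $p\to R/\tau(p)$ lifts to some $p\to R$, whose image lies in $\tau(p)$. So $\mathrm{Hom}_R(p,V)=0$, and such $V\neq0$ exist. This proves Theorem 3. $\square$

## 10. One half is an integral element modulo the trace

We return to $H$, with $m=2$, $K=\mathbb Z[\frac12]$, $R=K[H]$ and the module $p$ of Section 5. By Lemma 4, $p\oplus R^a\cong R^{a+r}$ with $a=r=1$. The remaining task is to verify the trace hypothesis.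

**Proposition 1.** There is $\xi\in\mathbb ZH$ with $1-2\xi\in\tau(p)$. Moreover $\tau(p)\neq R$.

*Proof that $\tau(p)\ne R$.* Let $V$ be the module (1). Suppose $1=\sum_i(x_i)\varphi_i$ with $x_i\in p$, $\varphi_i\in\mathrm{Hom}_R(p,R)$. For $v\in V$ each map $x\mapsto(x)\varphi_i\cdot v$ is a homomorphism $p\to V$, hence zero by Lemma 5. So $v=\sum_i(x_i)\varphi_i\cdot v=0$ for all $v\in V$, a contradiction.

*Proof of the first claim.* **Step 1: pass to a quotient in which only block $e$ survives.** As $R(1-e)$ is a direct summand of $p$, projection to it followed by inclusion is a homomorphism $p\to R$ with image $R(1-e)$. So the two-sided ideal $J=R(1-e)R$ is contained in $\tau(p)$. Let $S=R/J$, a $K$-algebra, and let $B\subset S$ be the image of $\mathbb ZH$. We shall show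
$$\tfrac12\in B. \tag{6}$$
This suffices: if $\xi\in\mathbb ZH$ maps to $\frac12$, then $1-2\xi\in J\subset\tau(p)$.

The composite $\Lambda\to R\to S$ kills $1-e$, so it factors through $\Lambda e\cong M_3(K)$, and $g\in D$ maps to the image of the matrix $\rho(g)$. We calculate in $S$ with $3\times3$ matrices over $K$, writing $E_{ij}$ also for the images of the matrix units, together with the letter $t$, subject to $tst^{-1}=s'$. The matrices in $D$ have integral entries, but the matrix units are not obviously in $B$: for instance $1+\mathrm{diag}(-1,1,-1)=2E_{22}$ shows only that $2E_{22}\in B$. If one uses $D$ alone, (6) is out of reach, since integer matrices stay integral. The letter $t$ must do the work.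

**Step 2: an identity moved by $t$.** Let $r_{12}\in S_3$ be the swap of coordinates $1,2$. With $w=(0,1,-1)^T$ we have $1-s=ww^T$, $r_{12}w=(1,0,-1)^T$ and $w^Tr_{12}w=1$. Hence
$$(1-s)\,r_{12}\,(1-s)=w(w^Tr_{12}w)w^T=1-s .$$
Conjugate by $t$ and put $h=tr_{12}t^{-1}\in H$. In $S$,
$$(1-s')\,h\,(1-s')=1-s'.$$
Here $1-s'=2E$ with $E=E_{22}+E_{33}$, so $4EhE=2E$, that is,
$$EhE=\tfrac12E. \tag{7}$$
The point is that $1-s$ has rank one with entries $\pm1$, while its conjugate $1-s'$ is twice an idempotent; the group element $h$ thus acquires a compression with denominator $2$.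

**Step 3: $E_{22}\in B$.** Let $v_2=\mathrm{diag}(-1,1,-1)\in V_4$, so $1+v_2=2E_{22}$. We have $E_{22}E=EE_{22}=E_{22}$, and $E(1-s)E=1-s$ because $ww^T$ is supported in rows and columns $2,3$. Using (7) twice,
$$(1+v_2)\,h\,(1-s)\,h\,(1+v_2)=4E_{22}(EhE)(1-s)(EhE)E_{22}=E_{22}(1-s)E_{22}=E_{22},$$
since the $(2,2)$ entry of $1-s$ is $1$. The left side is in $B$, so $E_{22}\in B$. Conjugating by the images of elements of $S_3$, all $E_{ii}\in B$.

**Step 4: $\frac12\in B$.** Since $1+s'=2E_{11}$,
$$t^{-1}E_{11}t=\tfrac12\,t^{-1}(1+s')t=\tfrac12(1+s)\in B .$$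
The $(2,2)$ entry of $s$ is $0$, so $E_{22}\cdot\frac12(1+s)\cdot E_{22}=\frac12E_{22}\in B$. Conjugating by $S_3$, $\frac12E_{ii}\in B$ for $i=1,2,3$, and the sum is $\frac12$. This proves (6). $\square$

Steps 3 and 4 give an explicit $\xi$. With $b=(1+v_2)h(1-s)h(1+v_2)$ and $y=b\,t^{-1}(r_{12}\,b\,r_{12})\,t\,b$ in $\mathbb ZH$, the element $b$ maps to $E_{22}$, $r_{12}br_{12}$ maps to $E_{11}$, and $y$ maps to $\frac12E_{22}$. So $\xi=y+r_{12}yr_{12}+sys$ maps to $\frac12(E_{22}+E_{11}+E_{33})=\frac12$.

## 11. All large ranks over $\mathbb ZH$, and every rank over a free product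

**Proof of Theorem 1.** Finite presentability and virtual freeness were shown in Section 1. By Lemma 4 and Proposition 1, Theorem 3 applies to $H$, $m=2$ and $p$, with $a=r=1$. So there is $N\ge1$ such that for every $k\ge N$ there is a stably free $\mathbb ZH$-module $P$ of rank $k$ with $P[\frac12]\cong p^k$. Let $V\neq0$ be the $\mathbb QH$-module (1). By (5) and Lemma 5, $\mathrm{Hom}_{\mathbb ZH}(P,V)\cong\mathrm{Hom}_R(p,V)^k=0$. By Lemma 2, no power $P^i$ with $i\ge1$ is free (in particular $P$ is not), and $P$ is not a generator. $\square$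

**Proof of Theorem 2.** Let $N$ be as in the proof of Theorem 1, let $\Gamma$ be the trefoil group, and put
$$G=H*\big(\ast_{i=1}^N\Gamma\big),$$
which is finitely presented. The groups $H$ and $\ast_{i=1}^k\Gamma$ for $1\le k\le N$ are free factors of $G$, hence retracts. By Lemma 1 it is enough to find, for each $k\ge1$, a non-free stably free module of rank $k$ over one of these groups.

For $k\ge N$, Theorem 1 provides one over $\mathbb ZH$. For $1\le k\le N$, fact (i) provides infinitely many stably free modules of rank $k$ over $\mathbb Z[\ast_{i=1}^k\Gamma]$ which are pairwise distinct up to $\mathrm{Aut}$-isomorphism. In particular they are pairwise non-isomorphic, so at most one of them is free. $\square$
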